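# Standard and I-cosy weak Pinsker filtrations live only on Bernoulli systems

## 1. Bernoulli layers over vanishing entropy, and the guess "Bernoulli"

Take a measure-preserving system and peel it: split off an independent Bernoulli layer, look at the remaining factor, split off another independent Bernoulli layer, and so on, in such a way that the entropy of the remainder tends to $0$. The remainders form a decreasing sequence of factors, that is, a filtration indexed by $n\le 0$. Suppose this filtration has one of two regularity properties from Lanthier's theory of dynamical filtrations, called *standardness* and *I-cosiness*. Must the whole system be Bernoulli? This question is posed in Séverin Benzoni, "Introduction to weak Pinsker filtrations", arXiv:2504.00681 (2025).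

The first guess is **yes**: if the remainders became trivial after finitely many steps, the system would be an independent join of Bernoulli layers, and both regularity properties say that nothing essential hides at $-\infty$. We fix the definitions and test this guess.

A **dynamical system** $\mathbf X=(X,\mathcal A,\mu,T)$ is a standard probability space with an invertible measure-preserving map $T$. Equalities of $\sigma$-algebras are always mod null sets. A **factor $\sigma$-algebra** is a $\mathcal B\subset\mathcal A$ with $T^{-1}\mathcal B=\mathcal B$; its entropy is $h_\mu(\mathcal B,T)$, and $h(\mathbf X)=h_\mu(\mathcal A,T)$. Entropies are in nats. If $\varphi:Y\to X$ is a factor map, then $\varphi^{-1}\mathcal C=\{\varphi^{-1}C:C\in\mathcal C\}$.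

**Definition (Bernoulli).** A factor $\sigma$-algebra $\mathcal B$ is Bernoulli if $(X,\mathcal B,\mu,T)$ is isomorphic to the shift on an i.i.d. process $(\xi_i)_{i\in\mathbb Z}$ with values in an arbitrary standard probability space. Infinite entropy is allowed, and so is the one-point system: the trivial $\sigma$-algebra is Bernoulli.

**Definition (relatively Bernoulli).** For factor $\sigma$-algebras $\mathcal C\subset\mathcal D$, $\mathcal D$ is relatively Bernoulli over $\mathcal C$ if there is a Bernoulli factor $\sigma$-algebra $\mathcal B$, independent of $\mathcal C$, with $\mathcal C\vee\mathcal B=\mathcal D$.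

**Running example.** Let $X=\{0,1\}\times\{0,1\}^{\mathbb Z}$ with the uniform measure (fair coins), and let $T$ be the swap on the first coordinate and the shift on the second. Write $e_i=e_0+i \bmod 2$ for the first coordinate after $i$ steps, and $\beta_i$ for the coin at time $i$. Then $\mathcal A=\sigma(e,\beta)$ is relatively Bernoulli over $\mathcal C=\sigma(e)$ with $\mathcal B=\sigma(\beta)$. The complement is not unique: given $e$, the variables $\beta_i+e_i \bmod 2$ are again independent fair coins, so $\mathcal B'=\sigma\big((\beta_i+e_i)_i\big)$ is also Bernoulli, independent of $\mathcal C$, and $\mathcal C\vee\mathcal B'=\mathcal A$.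

**Definition (filtrations).** A dynamical filtration is an increasing sequence $\mathcal F=(\mathcal F_n)_{n\le0}$ of factor $\sigma$-algebras. It is Kolmogorovian if $\bigcap_n\mathcal F_n$ is trivial. It is of product type if $\mathcal F_n=\bigvee_{k\le n}\mathcal B_k$ for some mutually independent factor $\sigma$-algebras $(\mathcal B_k)_{k\le 0}$.

**Definition (weak Pinsker filtration, WPF).** A dynamical filtration $\mathcal F$ on $\mathbf X$ with $\mathcal F_0=\mathcal A$ is a WPF if

- (a) for every $n\le-1$, $\mathcal F_{n+1}$ is relatively Bernoulli over $\mathcal F_n$;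
- (b) $\lim_{n\to-\infty}h_\mu(\mathcal F_n,T)=0$.

For example, let $Z_k$, $k\le0$, be Bernoulli shifts of entropy $2^{k}$. On $\prod_kZ_k$ the filtration generated by the coordinates $k\le n$ is a product-type WPF, since $\sum_{k\le n}2^k=2^{n+1}\to0$.

Two consequences of (a) will be used constantly. First, if $\mathcal B_k$ ($k$ in a countable set) are mutually independent Bernoulli factor $\sigma$-algebras, generated by i.i.d. processes $(\xi^k_i)_i$, then $\bigvee_k\mathcal B_k$ is generated by the process $\big((\xi_i^k)_k\big)_i$, which is i.i.d.; so $\bigvee_k\mathcal B_k$ is Bernoulli. Second, if $\mathcal F_0=\mathcal A$ and (a) holds, choose for each $k\le0$ a Bernoulli $\mathcal B_k$ independent of $\mathcal F_{k-1}$ with $\mathcal F_k=\mathcal F_{k-1}\vee\mathcal B_k$. Then for $n\le 0$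
$$\mathcal A=\mathcal F_n\vee\mathcal B_{n+1}\vee\dots\vee\mathcal B_0,\qquad \mathcal F_n,\mathcal B_{n+1},\dots,\mathcal B_0\ \text{mutually independent},\tag{1}$$
because $\mathcal B_0$ is independent of $\mathcal F_{-1}$, which contains all the other terms, $\mathcal B_{-1}$ is independent of $\mathcal F_{-2}$, which contains all the remaining ones, and so on. In particular $\mathcal A$ is relatively Bernoulli over every $\mathcal F_n$.

**Test 1: finite depth.** If some $\mathcal F_n$ is trivial, then (1) writes $\mathcal A$ as an independent join of Bernoulli factors, so $\mathbf X$ is Bernoulli. The guess passes.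

**Test 2: no regularity at all.** Let $\mathbf X$ be the swap on two points and $\mathcal F_n=\mathcal A$ for all $n$. This is a WPF: take every $\mathcal B_k$ trivial, and the entropy is $0$. But $\mathbf X$ is not Bernoulli, because a Bernoulli shift is either one point or has no atoms. So (a) and (b) alone do not suffice. In fact Austin's theorem says that every ergodic system has the weak Pinsker property (for each $\varepsilon>0$ it is relatively Bernoulli over a factor of entropy at most $\varepsilon$), and consequently every ergodic system carries a WPF. The regularity of the filtration must do real work.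

We recall two more facts for orientation. For a WPF, $\bigcap_n\mathcal F_n$ is the Pinsker factor $\Pi_{\mathbf X}=\{A:h_\mu(\mathbb 1_A,T)=0\}$, so $\mathbf X$ is a K-system (that is, $\Pi_{\mathbf X}$ is trivial) if and only if $\mathcal F$ is Kolmogorovian. And if a WPF is of product type, then $\mathbf X$ is Bernoulli.

## 2. Immersion, standardness, I-cosiness, tested on zero entropy

If $\mathcal F_n\subset\mathcal G_n$, the statement "$\mathcal D$ is conditionally independent of $\mathcal G_n$ given $\mathcal F_n$" means $E[f|\mathcal G_n]=E[f|\mathcal F_n]$ for all bounded $\mathcal D$-measurable $f$.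

**Definition (isomorphism).** Filtrations $\mathcal F$ on $(X,\mathcal A,\mu,T)$ and $\mathcal F'$ on $(Y,\mathcal C,\nu,S)$ are isomorphic if there is a measure-preserving isomorphism $\Phi$, mod null sets, from $(X,\mathcal F_0,\mu)$ to $(Y,\mathcal F_0',\nu)$ that intertwines $T$ and $S$ and carries $\mathcal F_n$ onto $\mathcal F'_n$ for every $n\le 0$. When $\mathcal F_0=\mathcal A$, this amounts to a factor map $\varphi':Y\to X$ with $\mathcal F'_n=\varphi'^{-1}\mathcal F_n$, and the image of a variable $R$ is $R'=R\circ\varphi'$.

**Definition (immersion).** $\mathcal F$ is immersed in $\mathcal G$ (on the same system) if $\mathcal F_n\subset\mathcal G_n$ for every $n\le0$, and $\mathcal F_{n+1}$ is conditionally independent of $\mathcal G_n$ given $\mathcal F_n$ for every $n\le-1$.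

In words: once $\mathcal F_n$ is known, the larger past $\mathcal G_n$ does not help to predict $\mathcal F_{n+1}$. In the running example let $\mathcal G_n$ be trivial for $n\le-2$, $\mathcal G_{-1}=\sigma(e)$, $\mathcal G_0=\sigma(e,\beta)$, and let $\mathcal F_n$ be trivial for $n\le-1$, $\mathcal F_0=\sigma((\beta_i+e_i)_i)$. Immersion here reduces to the independence of $\mathcal F_0$ and $\sigma(e)$, which we checked. If instead $\mathcal F_0=\sigma(e)$, then $E[e_0|\mathcal G_{-1}]=e_0\ne\frac12=E[e_0|\mathcal F_{-1}]$, and $\mathcal F$ is not immersed.

**Definition (standard).** $\mathcal F$ is standard if it is isomorphic to a dynamical filtration that is immersed in a dynamical filtration of product type on some dynamical system.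

**Definition (I-cosy).** $\mathcal F$ is I-cosy if for every finite-valued $\mathcal F_0$-measurable $R$ and every $\varepsilon>0$ there are a system and two filtrations $\mathcal F',\mathcal F''$ on it, isomorphic to $\mathcal F$, such that

- $\mathcal F'$ and $\mathcal F''$ are both immersed in $\mathcal F'\vee\mathcal F''=(\mathcal F'_n\vee\mathcal F''_n)_{n\le0}$;
- for some $n_0\le 0$, $\mathcal F'_{n_0}$ and $\mathcal F''_{n_0}$ are independent;
- the images $R',R''$ of $R$ satisfy $P(R'\ne R'')<\varepsilon$.

So two copies of the filtration start out independent, run without anticipating each other, and end up almost equal.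

**Test 3: zero entropy.** Let $\mathcal F$ be a WPF with $h(\mathbf X)=0$. The layers $\mathcal B_k$ have entropy $0$, hence are trivial, and $\mathcal F_n=\mathcal A$ for all $n$. If $\mathcal F$ is I-cosy, then $R'$ and $R''$ are independent with the law of $R$, so $1-\sum_\lambda\mu(R=\lambda)^2<\varepsilon$ for every $\varepsilon$, and $R$ is constant. Hence $\mathbf X$ is the one-point system, which is Bernoulli. The guess passes, and I-cosiness has excluded the swap of Test 2.

The same computation shows that every I-cosy $\mathcal F$ is Kolmogorovian. Indeed, if $A\in\bigcap_n\mathcal F_n$ and $R=\mathbb 1_A$, then $R'$ and $R''$ are independent, so $2\mu(A)(1-\mu(A))<\varepsilon$ for all $\varepsilon$. So an I-cosy WPF lives on a K-system. Since K-systems need not be Bernoulli, this does not finish.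

**Test 4: without (a).** On any $\mathbf X$ let $\mathcal F_0=\mathcal A$ and $\mathcal F_n$ trivial for $n<0$. This is of product type ($\mathcal B_0=\mathcal A$), hence standard (it is immersed in itself); it is I-cosy (take $\mathcal F'=\mathcal F''=\mathcal F$, $n_0=-1$); and it satisfies (b). With $\mathbf X$ the swap, or a non-Bernoulli K-system, the conclusion is false. So a proof must combine cosiness with the Bernoulli layers of (a).

## 3. Three theorems, and a weaker form of cosiness

The guess is right.

**Theorem 1.** If $\mathbf X$ carries a standard WPF, or an I-cosy WPF, then $\mathbf X$ is Bernoulli.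

The proof uses only the following part of I-cosiness.

**Definition (one-sided cosy).** A filtration $\mathcal F$ with $\mathcal F_0=\mathcal A$ is one-sided cosy if for every finite-valued $R$ on $X$ and $\varepsilon>0$ there are $n_0\le0$ and a system with factor maps $\varphi',\varphi''$ to $\mathbf X$ such that $\varphi'^{-1}\mathcal A$ is independent of $\varphi''^{-1}\mathcal F_{n_0}$ and $P(R\circ\varphi'\ne R\circ\varphi'')<\varepsilon$.

The filtration of Test 4 is one-sided cosy, with $\varphi'=\varphi''=\mathrm{id}$. The constant filtration on the swap is not: with $R$ the identity, $R\circ\varphi'$ and $R\circ\varphi''$ would be independent fair coins.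

**Theorem 2.** Let $\mathcal F$ be any WPF on $\mathbf X$. The following are equivalent:

1. $\mathbf X$ is Bernoulli;
2. $\mathcal F$ is one-sided cosy;
3. some subsequence $(\mathcal F_{m_j})_{j\ge0}$, $0=m_0>m_1>\cdots$, re-indexed as a filtration, is I-cosy;
4. $\mathbf X$ carries a product-type WPF;
5. $\mathbf X$ carries a standard WPF;
6. $\mathbf X$ carries an I-cosy WPF.

**Theorem 3.** If $\mathcal F_0=\mathcal A$, $\mathcal F$ satisfies (a) and is I-cosy, and $h(\mathbf X)<\infty$, then $\mathbf X$ is Bernoulli and (b) holds automatically. Condition (a) cannot be dropped.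

The last sentence of Theorem 3 is Test 4. Note that item 3 of Theorem 2 passes to a subsequence; the proof below does not show that a given WPF on a Bernoulli system is itself I-cosy, standard or of product type.

## 4. Ornstein's theorems, the $\bar d$-distance and entropy

**Approximation.** If $\mathcal S_k\uparrow\mathcal S$ are $\sigma$-algebras and $R$ is $\mathcal S$-measurable with values in a finite set $\Lambda$, then for each $\delta>0$ some $\mathcal S_k$-measurable $\Lambda$-valued $\tilde R$ has $P(R\ne\tilde R)<\delta$. Indeed $P(R=\lambda|\mathcal S_k)\to 1_{R=\lambda}$ almost surely, so the value $\tilde R_k$ maximizing $\lambda\mapsto P(R=\lambda|\mathcal S_k)$ (the first one, in case of ties) is eventually equal to $R$ almost surely.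

**The $\bar d$-distance.** For laws $P,P'$ on $\Lambda^L$, $\bar d_L(P,P')$ is the minimum over couplings of the expected normalized Hamming distance. For stationary processes, $L\,\bar d_L$ is superadditive in $L$, because a coupling of words of length $L_1+L_2$ restricts to couplings of the two pieces; so $\bar d=\lim_L\bar d_L$ exists. For i.i.d. bits with $P(1)=p$ and $P(1)=q$, $\bar d=|p-q|$: each coordinate must mismatch with probability at least $|p-q|$, and the independent coordinatewise monotone couplings achieve it. If two processes are defined on one system by variables $R,Q$, then $\bar d\le P(R\ne Q)$.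

A finite-valued stationary process is called Bernoulli if the system it generates is Bernoulli. We use the following theorems.

- **(O1)** A finite-valued process that is a factor of a finite-entropy Bernoulli shift is Bernoulli (Ornstein, *Factors of Bernoulli shifts are Bernoulli shifts*, Adv. Math. 5 (1970)).
- **(O2)** An ergodic finite-valued process that is a $\bar d$-limit of Bernoulli processes on the same alphabet is Bernoulli (Ornstein, *Ergodic Theory, Randomness, and Dynamical Systems*, Yale 1974; also Shields, *The Ergodic Theory of Discrete Sample Paths*, AMS 1996, Ch. IV).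
- **(O3)** Bernoulli shifts of equal entropy, finite or infinite, are isomorphic (Ornstein 1970).
- **(K)** An ergodic system of finite entropy has a finite generator (Krieger 1970).
- **(AR)** Abramov–Rokhlin: if $\xi$ is a generator with $H(\xi)<\infty$ and $\mathcal C$ is a factor $\sigma$-algebra, then $h(\mathbf X)=h_\mu(\mathcal C,T)+h(\xi,T|\mathcal C)$, where, with $\xi_i=\xi\circ T^i$, $h(\xi,T|\mathcal C)=\lim_n\frac1nH(\xi_0,\dots,\xi_{n-1}|\mathcal C)=H(\xi_0|\mathcal C\vee\sigma(\xi_j,j<0))$.
- **Pinsker's inequality:** $\|p-q\|_{TV}\le\sqrt{D(p\|q)/2}$.

**(O1′)** *Every finite-entropy factor of an arbitrary Bernoulli shift is Bernoulli.* Let $R$ be a finite-valued function of an i.i.d. process $\xi$ with values in a standard space, and let $\mathcal Q_k$ be finite partitions of that space, increasing and generating. Since $\sigma(\mathcal Q_k(\xi_i):|i|\le k)\uparrow\sigma(\xi)$, $R$ is a limit in probability of variables $R^{(k)}$, each a function of finitely many $\mathcal Q_k(\xi_i)$, with the same alphabet. The process of $R^{(k)}$ is a factor of a finite-alphabet i.i.d. process, so it is Bernoulli by (O1), and it is within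 $P(R\ne R^{(k)})\to 0$ of the process of $R$ in $\bar d$. The latter is ergodic, so (O2) applies. A finite-entropy factor has a finite generator by (K), so it is generated by such a process.

## 5. From standard to I-cosy to one-sided cosy

**Lemma 4.** Every standard dynamical filtration is I-cosy.

*Proof.* The plan is to run two copies of the product-type filtration with independent pasts and a common recent part.

**Step 1: set up a product space.** I-cosiness is invariant under isomorphism, so we may assume that $\mathcal F$ is immersed in $\mathcal G$ with $\mathcal G_n=\bigvee_{k\le n}\mathcal B_k$ and $\mathcal B_k$ mutually independent. Passing to a factor, we may assume that the ambient $\sigma$-algebra is $\mathcal G_0$. Then the system is a product $Y=\prod_{k\le0}Y_k$ with the product transformation, and $\mathcal B_k$ is generated by coordinate $k$.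

**Step 2: build two copies.** Given $R$ and $\varepsilon$, the approximation fact provides $n_0$ and a finite-valued $\tilde R$ depending only on the coordinates $n_0<k\le0$, with $P(R\ne\tilde R)<\varepsilon/2$. Let
$$\hat Y=\prod_{k\le n_0}Y_k\times\prod_{k\le n_0}Y_k\times\prod_{n_0<k\le0}Y_k\ni(a,b,c),\qquad\pi'(a,b,c)=(a,c),\quad\pi''(a,b,c)=(b,c),$$
with the product transformation. Both maps are factor maps to $Y$. Put $\mathcal F'=\pi'^{-1}\mathcal F$, $\mathcal G'=\pi'^{-1}\mathcal G$, define $\mathcal F'',\mathcal G''$ in the same way from $\pi''$, and set $\mathcal K_n=\mathcal G'_n\vee\mathcal G''_n$.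

**Step 3: independence and closeness.** $\mathcal F'_{n_0}\subset\sigma(a)$ and $\mathcal F''_{n_0}\subset\sigma(b)$ are independent. Both $\tilde R\circ\pi'$ and $\tilde R\circ\pi''$ are the same function of $c$, so $P(R'\ne R'')\le2P(R\ne\tilde R)<\varepsilon$.

**Step 4: $\mathcal G'$ is immersed in $\mathcal K$.** If $n<n_0$, then $\mathcal G'_{n+1}=\mathcal G'_n\vee\sigma(a_{n+1})$; if $n\ge n_0$, then $\mathcal G'_{n+1}=\mathcal G'_n\vee\sigma(c_{n+1})$. In both cases the added coordinate is independent of $\mathcal K_n$, which contains $\mathcal G'_n$. Hence $E[f|\mathcal K_n]=E[f|\mathcal G'_n]$ for bounded $\mathcal G'_{n+1}$-measurable $f$.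

**Step 5: $\mathcal F'$ is immersed in $\mathcal F'\vee\mathcal F''$.** Let $f$ be bounded and $\mathcal F'_{n+1}$-measurable. By Step 4, and because $\mathcal F'$ is immersed in $\mathcal G'$, $E[f|\mathcal K_n]=E[f|\mathcal G'_n]=E[f|\mathcal F'_n]$. Since $\mathcal F'_n\subset\mathcal F'_n\vee\mathcal F''_n\subset\mathcal K_n$, conditioning on the middle $\sigma$-algebra gives $E[f|\mathcal F'_n\vee\mathcal F''_n]=E[f|\mathcal F'_n]$. The case of $\mathcal F''$ is symmetric. $\square$

**Lemma 5.** If $\mathcal F_0=\mathcal A$ and $\mathcal F$ is I-cosy, then $\mathcal F$ is one-sided cosy.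

*Proof.* Immersion propagates the independence of one copy's past up to time $0$ of the other copy. Take $\mathcal F',\mathcal F'',n_0$ from I-cosiness. We show by induction on $n=n_0,\dots,0$ that $\mathcal F'_n$ is independent of $\mathcal F''_{n_0}$. The case $n=n_0$ is given. Let $n_0\le n\le-1$ and let $f$ be bounded and $\mathcal F'_{n+1}$-measurable. Immersion gives $E[f|\mathcal F'_n\vee\mathcal F''_n]=E[f|\mathcal F'_n]$. As $\mathcal F'_n\subset\mathcal F'_n\vee\mathcal F''_{n_0}\subset\mathcal F'_n\vee\mathcal F''_n$, also $E[f|\mathcal F'_n\vee\mathcal F''_{n_0}]=E[f|\mathcal F'_n]$. Therefore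
$$E[f|\mathcal F''_{n_0}]=E\big[E[f|\mathcal F'_n]\,\big|\,\mathcal F''_{n_0}\big]=Ef$$
by the induction hypothesis. At $n=0$, $\mathcal F'_0=\varphi'^{-1}\mathcal A$ is independent of $\mathcal F''_{n_0}=\varphi''^{-1}\mathcal F_{n_0}$. $\square$

## 6. A self-joining before and after conditioning on the small factor

A sensible first approach to the standard case is to look at the ambient product filtration $\mathcal G_n=\bigvee_{k\le n}\mathcal B_k$ in which $\mathcal F$ is immersed. If the $\mathcal B_k$ were Bernoulli, then $\mathcal G_0$ would be Bernoulli, and (O1′) would make the finite-entropy factors of $\mathbf X$ Bernoulli. This stops at once: nothing makes the $\mathcal B_k$ Bernoulli. In the example after the definition of immersion, $\mathcal F_0$ is Bernoulli while $\mathcal G_0$ contains the swap. So we keep from $\mathcal G$ only what Lemmas 4 and 5 extract.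

What they extract is a joining of $\mathbf X$ with itself. Write $Q=R\circ\varphi'$, $\varphi=\varphi''$, $\mathcal C=\mathcal F_{n_0}$, and let $\omega$ be the point of the factor $\varphi^{-1}\mathcal C$. Then the process of $Q$ is independent of $\omega$, and $Q$ is $\varepsilon$-close to $R\circ\varphi$. The second attempt is to read this as a $\bar d$-estimate. But the processes of $Q$ and of $R\circ\varphi$ have the *same* law, so unconditionally the estimate says nothing. The information appears only after conditioning on $\omega$: the law of $Q$ does not change, while $R\circ\varphi$ becomes a function of the i.i.d. Bernoulli layer alone.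

Consider the ideal case in which $R\circ\varphi=Q$ exactly and, given $\omega$, $R\circ\varphi\circ S^i$ depends only on the $i$-th variable of the Bernoulli layer (this is the running example with $R=\beta_0+e_0$, $\mathcal C=\sigma(e)$, $Q=R$, $\varphi=\mathrm{id}$). Then the law of the $Q$-process equals its conditional law given $\omega$, under which the coordinates are independent. So $Q$ is an independent sequence, and being stationary it is i.i.d.

With errors and longer windows, one would like to say: pick a typical $\omega$, and use the conditional law of $R\circ\varphi$ given $\omega$ as a Bernoulli approximation. This is the point where the attempt breaks. The conditional law is not stationary, so (O2) cannot be applied to it; and averaging over $\omega$ to restore stationarity returns the process of $R$ itself.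

The way past this is to use the conditional law given $\omega$ only as an intermediate station. Cut time into blocks of length $N$ separated by short gaps. Given $\omega$, the blocks of $R\circ\varphi$ are nearly independent; each has a law that depends on $\omega$ and on its position, but it is close on average to the law $\nu$ of a $Q$-block, and $\nu$ depends on neither. So we compare
$$Q\ \longleftrightarrow\ (R\circ\varphi\ \text{given}\ \omega)\ \longleftrightarrow\ \text{independent blocks of law }\nu,$$
and $\omega$ is absent from both ends. Random block positions make the right end stationary.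

## 7. A Bernoullicity criterion by random blocks

**Proposition 6.** Suppose that for every finite-valued $R$ on $X$ and every $\varepsilon>0$ there are

- a factor $\sigma$-algebra $\mathcal C$ over which $\mathcal A$ is relatively Bernoulli, and
- a system $(Y,P,S)$ with a factor map $\varphi:Y\to X$ and a finite-valued $Q$ on $Y$, such that the process $(Q\circ S^i)_{i\in\mathbb Z}$ is independent of $\varphi^{-1}\mathcal C$ and $P(R\circ\varphi\ne Q)<\varepsilon$.

Then $\mathbf X$ is ergodic and every finite-entropy factor $\sigma$-algebra is Bernoulli. If moreover $\mathcal A$ is relatively Bernoulli over some $\mathcal C_*$ with $h_\mu(\mathcal C_*,T)<\infty$, then $\mathbf X$ is Bernoulli.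

*Proof.* Fix $R:X\to\Lambda$ with $\Lambda$ finite, and $\varepsilon\in(0,1)$. Steps 1 to 4 prove the following claim.

**Claim.** There is a $\Lambda$-valued process $W$, a factor of a finite-entropy Bernoulli shift, whose $\bar d$-distance to the process $(R\circ T^i)_i$ is at most $7\varepsilon$.

**Step 1: make the dependence on the Bernoulli layer finite-range.** Take $\mathcal C,Y,\varphi,Q$ as in the hypothesis. We may take $Q$ to be $\Lambda$-valued: values outside $\Lambda$ are mismatches anyway, so recoding them does not increase $P(R\circ\varphi\ne Q)$, and it preserves independence. Let $\mathcal B$ be Bernoulli, independent of $\mathcal C$, with $\mathcal C\vee\mathcal B=\mathcal A$, generated by an i.i.d. process $\xi_i=\xi_0\circ T^i$. Let $\pi:X\to\Omega$ be a factor map generating $\mathcal C$. Since $\mathcal C\vee\sigma(\xi_{-m},\dots,\xi_m)\uparrow\mathcal A$, there are $m\ge 0$ and a $\Lambda$-valued $\hat R=f(\pi,\xi_{-m},\dots,\xi_m)$ with $\mu(R\ne\hat R)<\varepsilon$. On $Y$ put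
$$Q_i=Q\circ S^i,\qquad\hat Z_i=\hat R\circ T^i\circ\varphi,\qquad\omega=\pi\circ\varphi .$$
Then three properties hold.

- (α) $P(Q_i\ne\hat Z_i)\le P(Q\ne R\circ\varphi)+\mu(R\ne\hat R)<2\varepsilon$ for all $i$.
- (β) $(Q_i)_i$ is independent of $\omega$.
- (γ) Given $\omega$, the restrictions of $\hat Z$ to finitely many intervals $J_1<J_2<\cdots$ with $\min J_{l+1}-\max J_l>2m$ are independent.

For (γ): $\pi\circ T^i$ is a function of $\pi$, so given $\omega$ the variable $\hat Z_i$ is a function of $\xi_{i-m}\circ\varphi,\dots,\xi_{i+m}\circ\varphi$. The variables $\xi_j\circ\varphi$ are i.i.d. and independent of $\omega$, and the index sets $[\min J_l-m,\max J_l+m]$ are disjoint.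

Fix $N\ge1$ with $N\ge2m/\varepsilon$, and set $M=N+2m$, $\theta=\varepsilon/M$. Let $\nu$ be the law of $(Q_0,\dots,Q_{N-1})$, let $P_\omega$ be the conditional law given $\omega$, and put
$$e_a(\omega)=E\Big[\frac1N\sum_{i=a}^{a+N-1}1_{Q_i\ne\hat Z_i}\,\Big|\,\omega\Big],\qquad E\,e_a<2\varepsilon .\tag{2}$$
By (β) and stationarity, for a.e. $\omega$ the pair $(Q,\hat Z)$ restricted to $[a,a+N)$ under $P_\omega$ is a coupling of $\nu$ with the conditional law of $\hat Z_{[a,a+N)}$, of normalized cost $e_a(\omega)$.

**Step 2: build a stationary process out of independent $\nu$-blocks.** Let $(\eta_i)$ be i.i.d. $\{0,1\}$-valued with $P(\eta_i=1)=\theta$, and $(\zeta_i)$ i.i.d. of law $\nu$ on $\Lambda^N$, all independent. Call $i$ a *marker* if $\eta_i=1$. For consecutive markers $s<s^+$, the *good blocks* are the intervals $[s+kM,s+kM+N)$, $k\ge0$, that are contained in $[s,s^+-2m)$. On a good block starting at $a$, let $W$ be the word $\zeta_a$; elsewhere let $W$ equal a fixed $\lambda_0\in\Lambda$. Almost surely there are markers on both sides of every point, so $W$ is well defined, and it is a stationary factor of the finite-alphabet i.i.d.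 process $(\eta,\zeta)$.

Distinct good blocks $J<J'$ satisfy $\min J'-\max J>2m$. Between the same two markers, consecutive blocks start $M=N+2m$ apart, so the difference is at least $2m+1$. If they lie on different sides of a marker $s^+$, then $\max J\le s^+-2m-1$ and $\min J'\ge s^+$. Given $\eta$, the words of $W$ on good blocks are independent of law $\nu$.

**Step 3: good blocks cover most of time.** Let $t\ge0$ be the distance from $0$ back to the last marker $\le0$, and $r=t\bmod M$. Suppose $r<N$ and there is no marker in $(0,M]$. Then the block $[-r,-r+N)$ contains $0$ and has the form $[s+kM,s+kM+N)$ with $s=-t$; and the next marker satisfies $s^+>M=N+2m$, so $-r+N\le N<s^+-2m$ and the block is good. Now $P(\text{marker in }(0,M])\le M\theta=\varepsilon$. Also $P(t=j)=\theta(1-\theta)^j$, so $P(r=\rho)$ is proportional to $(1-\theta)^\rho$ on $\{0,\dots,M-1\}$; this is decreasing, so the last $2m$ of the $M$ values have total probability at most $2m/M\le 2m/N\le\varepsilon$. Hence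
$$P(0\text{ lies in no good block})\le2\varepsilon.\tag{3}$$

**Step 4: couple $Q$ with $W$ through the law given $\omega$.** Fix $L\ge1$ and a realization of $\eta$. Let $J_l=[a_l,a_l+N)$, $l=1,\dots,k$, be the good blocks contained in $[0,L)$, and $u_L(\eta)=L-kN$. For a.e. $\omega$ we have three couplings.

- The law of $\big(Q_{[0,L)},(\hat Z_{J_l})_l\big)$ under $P_\omega$. By (β) its first marginal is the unconditional law of $Q_{[0,L)}$. The expected number of mismatches on $\bigcup_lJ_l$ is $N\sum_le_{a_l}(\omega)$.
- The product over $l$ of the laws of $(\hat Z_{J_l},Q_{J_l})$ under $P_\omega$. By (γ), which applies by Step 2, its first marginal is the law of $(\hat Z_{J_l})_l$ under $P_\omega$. By (β) its second marginal is $\nu^{\otimes k}$, which is the law of $(W_{J_l})_l$ given $\eta$. The expected number of mismatches is again $N\sum_le_{a_l}(\omega)$.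
- The law of $\big((W_{J_l})_l,W_{[0,L)}\big)$ given $\eta$.

All these are laws on finite sets, so couplings that share a marginal can be glued by making them conditionally independent given the shared component. Gluing the three yields a coupling of $Q_{[0,L)}$ with $W_{[0,L)}$ given $\eta$. Counting every position outside $\bigcup_lJ_l$ as a mismatch,
$$L\,\bar d_L\big(\mathrm{law}(Q_{[0,L)}),\mathrm{law}(W_{[0,L)}|\eta)\big)\le2N\sum_{l}e_{a_l}(\omega)+u_L(\eta).$$
The left side does not depend on $\omega$. Averaging over $\omega$ and using (2) and $kN\le L$, it is at most $4\varepsilon L+u_L(\eta)$. Next average over $\eta$. The law of $W_{[0,L)}$ is the mixture of its conditional laws given $\eta$ (only finitely many occur, since they depend only on which good blocks meet $[0,L)$), and $\bar d_L$ is convex in its second argument, because a mixture of couplings is a coupling of the mixture. The positions counted by $u_L$ either lie in no good block, which has expected number at most $2\varepsilon L$ by (3), or lie in one of the at most two good blocks that meet $[0,L)$ without being contained in it. So $E\,u_L\le2\varepsilon L+2N$, and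
$$\bar d_L(Q,W)\le6\varepsilon+2N/L .$$
The processes $(R\circ T^i)_i$ and $(R\circ\varphi\circ S^i)_i$ have the same law, so the $\bar d$-distance of the process of $R$ to that of $Q$ is at most $P(R\circ\varphi\ne Q)<\varepsilon$. Letting $L\to\infty$ gives the Claim.

**Step 5: $\mathbf X$ is ergodic.** Let $A$ be invariant, $R=1_A$, $p=\mu(A)$, let $W$ be as in the Claim, and $w=P(W_0=1)$. The process $W$ is ergodic, so the frequency $\mathrm{fr}_L$ of ones in $W_{[0,L)}$ tends to $w$ in $L^1$. The word $R_{[0,L)}$ is constant, all ones with probability $p$ and all zeros otherwise. In any coupling the mismatch frequency is $1-\mathrm{fr}_L$ in the first case and $\mathrm{fr}_L$ in the second, so its expectation is at least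
$$p(1-w)+(1-p)w-E|\mathrm{fr}_L-w|\ge\min(p,1-p)-o(1).$$
Thus $\min(p,1-p)\le7\varepsilon$ for every $\varepsilon\in(0,1)$, and $A$ is trivial.

**Step 6: conclusion.** Let $R$ be finite-valued. By the Claim with $\varepsilon\to0$ and (O1), the process $(R\circ T^i)$ is a $\bar d$-limit of Bernoulli processes on the same alphabet. It is ergodic by Step 5, so it is Bernoulli by (O2). A finite-entropy factor $\sigma$-algebra is generated by such a process, by (K), hence is Bernoulli. Finally, if $\mathcal A=\mathcal C_*\vee\mathcal B_*$ with $\mathcal B_*$ Bernoulli and independent of $\mathcal C_*$, and $h_\mu(\mathcal C_*,T)<\infty$, then $\mathcal C_*$ is Bernoulli, and so is the independent join $\mathcal A$. $\square$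

## 8. Proof of Theorem 1

By Lemma 4 it suffices to treat an I-cosy WPF $\mathcal F$, and by Lemma 5 it is one-sided cosy. Given $R$ and $\varepsilon$, take $n_0,\varphi',\varphi''$ from one-sided cosiness and set $\mathcal C=\mathcal F_{n_0}$, $\varphi=\varphi''$, $Q=R\circ\varphi'$. The process of $Q$ is $\varphi'^{-1}\mathcal A$-measurable, hence independent of $\varphi^{-1}\mathcal C$, and $P(R\circ\varphi\ne Q)<\varepsilon$. By (1), $\mathcal A$ is relatively Bernoulli over $\mathcal C$. So the hypothesis of Proposition 6 holds. By (b) some $\mathcal F_n$ has finite entropy, and by (1) $\mathcal A$ is relatively Bernoulli over it; take $\mathcal C_*=\mathcal F_n$. Hence $\mathbf X$ is Bernoulli. $\blacksquare$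

Only one-sided cosiness of the WPF was used, so we have also proved $2\Rightarrow1$ in Theorem 2.

## 9. Moving an i.i.d. generator off a factor of small entropy

For the converse $1\Rightarrow3$ we must construct cosy joinings on a Bernoulli system. The question is how far an i.i.d. generator has to be moved in order to become independent of a given factor. The answer is controlled by the entropy of the factor.

A Bernoulli shift of finite entropy has an i.i.d. generator $\xi$ whose law $q$ lives on a countable set, with $H(q)=h(\mathbf X)$. Indeed, every finite quantization of the state space gives an i.i.d. factor whose entropy is the entropy of the quantized law. If these are bounded, the state law is purely atomic, and their supremum is $H(q)$.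

**Lemma 7.** Let $\mathbf X$ be Bernoulli with $h(\mathbf X)<\infty$, with i.i.d. generator $\xi$ of law $q$ on a countable set $E$ and $H(q)=h(\mathbf X)$. Let $\mathcal C$ be any factor $\sigma$-algebra. There are a system $Y$ and factor maps $\varphi',\varphi'':Y\to X$ such that $\varphi'^{-1}\mathcal A$ is independent of $\varphi''^{-1}\mathcal C$ and
$$P(\xi_0\circ\varphi'\ne\xi_0\circ\varphi'')\le\sqrt{h_\mu(\mathcal C,T)/2}.$$

*Proof.* **Step 1: a correction rule.** For a law $p$ on $E$ and $x\in E$, keep $x$ with probability $\min(1,q(x)/p(x))$; otherwise replace it by a draw from the normalized $(q-p)^+$. Realize this as $\Theta(p,x,u)$ with $\Theta$ measurable and $u$ uniform on $[0,1]^2$. If $x\sim p$ and $u$ is independent of $x$, then $\Theta=y$ has probability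
$$\min(p(y),q(y))+(q(y)-p(y))^+=q(y),$$
because the probability of a replacement is $\sum(p-q)^+=\sum(q-p)^+=\|p-q\|_{TV}$. A replacement happens only at points with $p>q$ and lands at points with $q>p$, so $P(\Theta\ne x)=\|p-q\|_{TV}$.

**Step 2: correct the process symbol by symbol.** Let $p_i$ be the conditional law of $\xi_i$ given $\mathcal C\vee\sigma(\xi_j,j<i)$. Since $\mathcal C$ is a factor $\sigma$-algebra, $p_i=p_0\circ T^i$. Let $Y=X\times([0,1]^2)^{\mathbb Z}$ with $T\times$ shift, let $(u_i)$ be the i.i.d. uniform second coordinates and $\varphi''$ the projection to $X$. We write $\mathcal C,\xi_i,p_i$ also for their lifts by $\varphi''$. Put $\xi'_i=\Theta(p_i,\xi_i,u_i)$, a stationary process. Given $\mathcal C\vee\sigma(\xi_j,u_j:j<i)$, the variable $\xi_i$ has law $p_i$, and $u_i$ is uniform and independent of $\xi_i$, so $\xi'_i$ has law $q$ by Step 1. The variables $\xi'_j$, $j<i$, are measurable with respect to this $\sigma$-algebra. So each $\xi'_i$ has law $q$ and is independent of $\mathcal C\vee\sigma(\xi'_j,j<i)$. Hence $\xi'$ is i.i.d. of law $q$ and independent of $\mathcal C$. Since $\xi$ generates $\mathcal A$,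 there is a factor map $\varphi'$ with $\xi_i\circ\varphi'=\xi'_i$, and $\varphi'^{-1}\mathcal A=\sigma(\xi')$ is independent of $\varphi''^{-1}\mathcal C$.

**Step 3: estimate the correction.** By Step 1, Pinsker's inequality and Jensen's inequality,
$$P(\xi'_0\ne\xi_0)=E\|p_0-q\|_{TV}\le\sqrt{\tfrac12E\,D(p_0\|q)} .$$
Since $E\,p_0(e)=q(e)$,
$$E\,D(p_0\|q)=\sum_e E\,p_0(e)\log\tfrac1{q(e)}-H(\xi_0|\mathcal C\vee\sigma(\xi_j,j<0))=H(q)-h(\xi,T|\mathcal C),$$
where both terms are finite, and this equals $h(\mathbf X)-h(\xi,T|\mathcal C)=h_\mu(\mathcal C,T)$ by (AR). $\square$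

## 10. I-cosy subsequences on Bernoulli systems, and Theorem 2

**Proof of $1\Rightarrow3$.** Let $\mathbf X$ be Bernoulli, $\mathcal F$ the given WPF, and $\mathcal B_k$ as in (1). For indices $0=m_0>m_1>\cdots$, to be chosen, write
$$\mathcal H_j=\mathcal F_{m_j},\qquad\mathcal D_j=\bigvee_{m_j<k\le0}\mathcal B_k .$$
By (1), $\mathcal H_j$ and $\mathcal D_j$ are independent and $\mathcal H_j\vee\mathcal D_j=\mathcal A$. Fix a sequence $(R_l)_{l\ge1}$ of $\mathbb N$-valued variables taking finitely many values, dense in probability among all such variables; it exists because $\mathcal A$ is generated by an increasing sequence of finite algebras.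

**Step 1: choose the indices.** Each index must go so deep that Lemma 7 makes its error negligible for the window that matters at the previous level. By (b) choose $m_1<0$ with $h_\mu(\mathcal F_{m_1},T)<\infty$. By (O1′), every $\mathcal H_j$ with $j\ge1$ is then a Bernoulli factor of finite entropy. Given $m_j$ with $j\ge1$, proceed as follows. As $\sigma(P)$ increases to $\mathcal H_j$ along a sequence of finite $\sigma$-algebras, $\sigma(P)\vee\mathcal D_j\uparrow\mathcal A$. So there is a finite-valued $\mathcal H_j$-measurable $P_j$ and, for each $l\le j$, a $\sigma(P_j)\vee\mathcal D_j$-measurable $R_{l,j}$ with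
$$\mu(R_l\ne R_{l,j})<2^{-j}.\tag{4}$$
Let $X_j$ be the factor system of $\mathcal H_j$, with a countable-valued i.i.d. generator $\xi^{(j)}$ as in Lemma 7. Approximate $P_j$, with error probability less than $2^{-j}/3$, by a function of $2w+1$ coordinates of $\xi^{(j)}$. By (b) choose $m_{j+1}<m_j$ with $(2w+1)\sqrt{h_\mu(\mathcal F_{m_{j+1}},T)/2}<2^{-j}/3$.

**Step 2: a one-sided joining at level $j$.** Lemma 7 on $X_j$ with $\mathcal C=\mathcal H_{j+1}$ gives $\varphi',\varphi'':Y\to X_j$ with $\varphi'^{-1}\mathcal H_j$ independent of $\varphi''^{-1}\mathcal H_{j+1}$. The two windows of $2w+1$ coordinates differ with probability less than $2^{-j}/3$, and the approximation of $P_j$ costs less than $2^{-j}/3$ on each side. So $P(P_j\circ\varphi'\ne P_j\circ\varphi'')<2^{-j}$.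

**Step 3: make the joining symmetric.** I-cosiness treats the two copies alike, but Step 2 does not. Let $V$ be the relatively independent joining of two copies of $Y$ over the common factor map $\varphi'$, with projections $\mathrm{pr}_1,\mathrm{pr}_2$, and put
$$\alpha=\varphi''\circ\mathrm{pr}_1,\qquad\beta=\varphi''\circ\mathrm{pr}_2,\qquad\gamma=\varphi'\circ\mathrm{pr}_1=\varphi'\circ\mathrm{pr}_2 .$$
Let $f$ be bounded and $\alpha^{-1}\mathcal H_{j+1}$-measurable. By relative independence, $E[f|\mathrm{pr}_2]=E[f|\gamma]$. By Step 2, $\alpha^{-1}\mathcal H_{j+1}$ is independent of $\gamma$, so this equals $Ef$. Thus $\alpha^{-1}\mathcal H_{j+1}$ is independent of $\sigma(\mathrm{pr}_2)\supset\beta^{-1}\mathcal H_j$; symmetrically $\beta^{-1}\mathcal H_{j+1}$ is independent of $\alpha^{-1}\mathcal H_j$. Going through $\gamma$,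
$$P(P_j\circ\alpha\ne P_j\circ\beta)<2\cdot2^{-j}.\tag{5}$$

**Step 4: the filtration $(\dots,\mathcal H_2,\mathcal H_1,\mathcal H_0)$ is I-cosy.** Let $R$ be finite-valued, with values in $\mathbb N$ without loss of generality, and $\varepsilon>0$. Choose $l$ with $\mu(R\ne R_l)<\varepsilon/4$, then $j\ge l$ with $4\cdot2^{-j}<\varepsilon/2$. Let $D$ be the factor system of $\mathcal D_j$, identify $X=X_j\times D$, let $V$ be the joining of Step 3 for this $j$, and put
$$\hat Y=V\times D,\qquad\Phi'=(\alpha,d),\quad\Phi''=(\beta,d),\qquad\mathcal H'_i=\Phi'^{-1}\mathcal H_i,\quad\mathcal H''_i=\Phi''^{-1}\mathcal H_i,$$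
where $d$ is the coordinate in $D$. Both maps are factor maps to $X$. We check the three requirements.

*Independence.* For $i\ge j$, $\mathcal H_i\subset\mathcal H_j$ is read on $X_j$, so $\mathcal H'_i=\alpha^{-1}\mathcal H_i$ and $\mathcal H''_i=\beta^{-1}\mathcal H_i$. By Step 3, $\mathcal H'_{j+1}$ is independent of $\mathcal H''_j\supset\mathcal H''_{j+1}$.

*Immersion of $\mathcal H'$ in $\mathcal H'\vee\mathcal H''$; the case of $\mathcal H''$ is symmetric.* For $i\ge0$ and bounded $\mathcal H'_i$-measurable $f$ we need
$$E[f|\mathcal H'_{i+1}\vee\mathcal H''_{i+1}]=E[f|\mathcal H'_{i+1}].$$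
If $i\ge j$, then $\mathcal H''_{i+1}\subset\mathcal H''_{j+1}$ is independent of $\mathcal H'_j$, which contains $\mathcal H'_i\supset\sigma(f)\vee\mathcal H'_{i+1}$, and the equality follows. If $i<j$, then $\mathcal H'_i=\mathcal H'_{i+1}\vee\hat{\mathcal D}$, where $\hat{\mathcal D}$ is the copy, read on $d$, of $\bigvee_{m_{i+1}<k\le m_i}\mathcal B_k$. The $\sigma$-algebra $\mathcal H'_{i+1}\vee\mathcal H''_{i+1}$ is contained in $\sigma(V)$ joined with the copies of the $\mathcal B_k$, $m_j<k\le m_{i+1}$, which is independent of $\hat{\mathcal D}$. So $f$ is a function of $\mathcal H'_{i+1}$ and of something independent of $\mathcal H'_{i+1}\vee\mathcal H''_{i+1}$, and the equality follows.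

*Closeness.* $R_{l,j}$ is a function of $P_j$ and $d$, so $R_{l,j}\circ\Phi'=R_{l,j}\circ\Phi''$ off the event in (5). With (4),
$$P(R'\ne R'')\le2\mu(R\ne R_l)+2\cdot2^{-j}+2\cdot2^{-j}<\varepsilon .$$
This proves item 3.

**The remaining implications.**

$3\Rightarrow2$. The subsequence filtration has final term $\mathcal F_{m_0}=\mathcal F_0=\mathcal A$. Lemma 5 applied to it gives one-sided cosiness, with some $\mathcal F_{m_j}$ as the $\sigma$-algebra of index $n_0$; this is one-sided cosiness of $\mathcal F$ with index $m_j$.

$2\Rightarrow1$ was proved in Section 8.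

$1\Rightarrow4$. If $h(\mathbf X)=0$, then $\mathbf X$ is the one-point system and the trivial filtration works. Otherwise choose $h_k\in(0,\infty]$, $k\le0$, with $\sum_{k\le0}h_k=h(\mathbf X)$ and $\sum_{k\le-1}h_k<\infty$; for instance $h_0=\infty$ and $h_k=2^k$ for $k<0$ if $h(\mathbf X)=\infty$. Let $Z_k$ be a Bernoulli shift of entropy $h_k$. Then $\prod_kZ_k$ is a Bernoulli shift of entropy $h(\mathbf X)$, isomorphic to $\mathbf X$ by (O3). The coordinate factors $\mathcal B_k$ give $\mathcal F_n=\bigvee_{k\le n}\mathcal B_k$, which is of product type with $\mathcal F_0=\mathcal A$, satisfies (a), and has $h_\mu(\mathcal F_n,T)=\sum_{k\le n}h_k\to0$.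

$4\Rightarrow5$. A product-type filtration is immersed in itself. $5\Rightarrow6$ is Lemma 4, and $6\Rightarrow1$ is Theorem 1. $\blacksquare$

## 11. Finite entropy: condition (b) comes for free

**Proof of Theorem 3.** **Step 1: $\mathbf X$ is Bernoulli.** By Lemma 5, $\mathcal F$ is one-sided cosy, and by (a) and (1) $\mathcal A$ is relatively Bernoulli over each $\mathcal F_{n_0}$. So the hypothesis of Proposition 6 holds exactly as in Section 8, where (b) was used only to find $\mathcal C_*$. Here $h(\mathbf X)<\infty$ allows $\mathcal C_*=\mathcal A$, with trivial $\mathcal B_*$. So $\mathbf X$ is Bernoulli, in particular ergodic.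

**Step 2: (b) holds.** The point is that $R''$ is close to $R'$, which is independent of $\mathcal F''_{n_0}$, so $\mathcal F_{n_0}$ cannot account for much of the entropy. By (K) let $R:X\to\Lambda$ be a finite generator, and let $\varepsilon\in(0,1/2)$. By Lemma 5 there are $n_0$ and factor maps $\varphi',\varphi''$ from a common system to $X$ with $\varphi'^{-1}\mathcal A$ independent of $\mathcal C'':=\varphi''^{-1}\mathcal F_{n_0}$ and $P(R'\ne R'')<\varepsilon$, where $R'=R\circ\varphi'$, $R''=R\circ\varphi''$. Write $R'_{[0,n)}$ and $R''_{[0,n)}$ for the words of length $n$ of the two processes. Fano's inequality, together with the monotonicity of $\delta\mapsto-\delta\log\delta-(1-\delta)\log(1-\delta)$ on $[0,\frac12]$, gives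
$$H(R'|R'')\le g(\varepsilon):=-\varepsilon\log\varepsilon-(1-\varepsilon)\log(1-\varepsilon)+\varepsilon\log|\Lambda| .$$
For every $n$,
$$H(R'_{[0,n)}|\mathcal C'')\le H(R''_{[0,n)}|\mathcal C'')+H(R'_{[0,n)}|R''_{[0,n)})\le H(R''_{[0,n)}|\mathcal C'')+n\,g(\varepsilon).$$
Divide by $n$ and let $n\to\infty$. On the left, the process $R'$ is independent of $\mathcal C''$, so we obtain its unconditional entropy $h(\mathbf X)$. On the right, (AR), transported by $\varphi''$, gives $h(R''|\mathcal C'')=h(\mathbf X)-h_\mu(\mathcal F_{n_0},T)$. Hence
$$h(\mathbf X)\le h(\mathbf X)-h_\mu(\mathcal F_{n_0},T)+g(\varepsilon),$$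
and since $h(\mathbf X)<\infty$, $h_\mu(\mathcal F_{n_0},T)\le g(\varepsilon)$. By monotonicity $h_\mu(\mathcal F_n,T)\le g(\varepsilon)$ for all $n\le n_0$. As $g(\varepsilon)\to0$ when $\varepsilon\to0$, (b) follows.

**Step 3: (a) cannot be dropped.** On any non-Bernoulli $\mathbf X$, such as the swap on two points (which has entropy $0<\infty$) or a non-Bernoulli K-system, the filtration of Test 4, $\mathcal F_0=\mathcal A$ and $\mathcal F_n$ trivial for $n<0$, is of product type, hence standard and I-cosy, and satisfies (b). $\blacksquare$
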